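# A regular space with more than $2^{\omega}$ points and countable $\pi$-character, tightness, pseudocharacter and weak Lindelöf number for closed sets

## 1. Cardinal functions and test spaces

All spaces are non-empty, regular and $T_1$. All cardinal functions take infinite values: "least infinite cardinal" is part of each definition, so "countable" means "equal to $\omega$".

One test space serves for several definitions. For an infinite discrete set $S$, let $S^*=S\cup\{\infty\}$ be its one-point compactification: points of $S$ are isolated, and the open sets containing $\infty$ are exactly the sets $S^*\setminus F$ with $F\subset S$ finite.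

**Definition ($\pi$-character).** A *local $\pi$-base* at $x$ is a family of non-empty open sets such that every neighborhood of $x$ contains a member of the family; the members need not contain $x$. $\pi\chi(X)$ is the least infinite $\kappa$ such that every point has a local $\pi$-base of size $\le\kappa$.

*Example.* $\pi\chi(S^*)=\omega$ however large $S$ is. Fix a countably infinite $S_1\subset S$. The family $\{\{s\}:s\in S_1\}$ is a local $\pi$-base at $\infty$, because a neighborhood of $\infty$ misses only finitely many points.

**Definition (pseudocharacter).** $\psi(X)$ is the least infinite $\kappa$ such that every point is the intersection of at most $\kappa$ open sets.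

*Example.* $\psi(S^*)=|S|$. The sets $S^*\setminus\{s\}$ intersect in $\{\infty\}$. If $\lambda$ is infinite and $\lambda<|S|$, then $\lambda$ neighborhoods of $\infty$ together omit at most $\lambda$ points, so their intersection is not $\{\infty\}$.

**Definition (tightness and o-tightness).** The tightness $t(X)$ is the least infinite $\kappa$ such that $x\in\overline M$ always implies $x\in\overline{M'}$ for some $M'\subset M$ with $|M'|\le\kappa$. The o-tightness $\mathrm{ot}(X)$ is the least infinite $\kappa$ such that for every family $\mathcal U$ of open sets and every $x\in\overline{\bigcup\mathcal U}$ there is $\mathcal V\subset\mathcal U$ with $|\mathcal V|\le\kappa$ and $x\in\overline{\bigcup\mathcal V}$.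

Always $\mathrm{ot}(X)\le t(X)$: if $x\in\overline{\bigcup\mathcal U}$, choose $M'\subset\bigcup\mathcal U$ with $|M'|\le t(X)$ and $x\in\overline{M'}$, and for each point of $M'$ choose one member of $\mathcal U$ containing it.

*Example.* $t(S^*)=\omega$: if $\infty\in\overline M\setminus M$, then $M$ is infinite, and any countably infinite subset of $M$ has $\infty$ in its closure.

**Definition (weak Lindelöf number for closed sets).** $wL_c(X)$ is the least infinite $\kappa$ such that for every closed $F\subset X$ and every family $\mathcal U$ of open subsets of $X$ with $F\subset\bigcup\mathcal U$ there is $\mathcal V\subset\mathcal U$ with $|\mathcal V|\le\kappa$ and $F\subset\overline{\bigcup\mathcal V}$.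

If $L(X)$ is the Lindelöf number (every open cover has a subcover of size $\le L(X)$), then $wL_c(X)\le L(X)$, because closed subspaces inherit the bound $L(X)$.

*Example.* If $S$ is discrete, then $wL_c(S)=|S|$: cover $F=S$ by singletons. Another example, with $wL_c<L$, follows the next fact.

We also use the character $\chi(X)$ (every point has a local base of size $\le\chi(X)$) and the cellularity $\mathrm{cel}(X)$, the least infinite $\kappa$ such that every family of pairwise disjoint non-empty open sets has size $\le\kappa$.

**Fact A.** *Every family $\mathcal U$ of open sets has a subfamily $\mathcal V$ with $|\mathcal V|\le\mathrm{cel}(X)$ and $\bigcup\mathcal U\subset\overline{\bigcup\mathcal V}$. Hence $\mathrm{ot}(X)\le\mathrm{cel}(X)$ and $wL_c(X)\le\mathrm{cel}(X)$.*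

To see this, take a maximal family of pairwise disjoint non-empty open sets, each contained in some member of $\mathcal U$, and for each choose one such member; let $\mathcal V$ consist of the chosen members. If $y\in U\in\mathcal U$ had an open neighborhood $N$ missing $\bigcup\mathcal V$, then $N\cap U$ could be added to the maximal family, a contradiction. The two inequalities are immediate.

*Examples.* Let $\Gamma$ be uncountable. The space $2^\Gamma$ has countable cellularity (a textbook fact), so $\mathrm{ot}(2^\Gamma)=\omega$. But $t(2^\Gamma)>\omega$: the constant function $1$ is in the closure of the set of functions with finite support, while countably many such functions all vanish at some common $\gamma\in\Gamma$. Next, the Sorgenfrey square is separable, hence has countable cellularity, so its $wL_c$ is $\omega$. Its antidiagonal $\{(x,-x)\}$ is closed, discrete and uncountable, so its Lindelöf number is uncountable. What makes this possible is that in the definition of $wL_c$ the closure is taken in all of $X$.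

One theorem will be used without proof.

**Fact B (Hewitt–Marczewski–Pondiczery).** *If $|\Gamma|\le2^\kappa$, then $2^\Gamma$ has a dense subset of size $\le\kappa$.*

## 2. The inequality $|X|\le\pi\chi(X)^{\mathrm{ot}(X)\cdot\psi(X)\cdot wL_c(X)}$

The question comes from Ivan S. Gotchev, Mikhail G. Tkachenko and Vladimir V. Tkachuk, "Regular $G_\delta$-diagonals and some upper bounds for cardinality of topological spaces", arXiv:1506.04665 (2015): is
$$|X|\le \pi\chi(X)^{\mathrm{ot}(X)\cdot\psi(X)\cdot wL_c(X)}\tag{1}$$
true for every regular space $X$? In words: if points have small local $\pi$-bases and are intersections of few open sets, closures of open unions are witnessed by few members, and closed sets can be covered up to closure by few sets, must the space be small?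

Let us try small cases.

* For $S$ discrete and infinite, $\pi\chi=\mathrm{ot}=\psi=\omega$ and $wL_c=|S|$. The right side is $\omega^{|S|}=2^{|S|}$, and (1) holds because $wL_c$ is large.
* For $S^*$ with $S$ uncountable, $\pi\chi=\mathrm{ot}=wL_c=\omega$ (the space is compact) and $\psi=|S|$. Again the right side is $2^{|S|}$; now (1) holds because $\psi$ is large.
* The Sorgenfrey square is first countable, so $\pi\chi=\mathrm{ot}=\psi=\omega$, and $wL_c=\omega$. Both sides of (1) equal $2^\omega$.

So neither $\psi$ nor $wL_c$ can be dropped: taking $|S|>2^\omega$ in the first two cases shows it. Nevertheless the answer is no.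

**Theorem 1.** *For every infinite cardinal $\kappa$ there is a zero-dimensional Hausdorff space $X$ with*
$$\psi(X)=\omega,\qquad \pi\chi(X)\le\kappa,\qquad \mathrm{ot}(X)\le t(X)\le\kappa,\qquad wL_c(X)\le\kappa,\qquad |X|>2^\kappa .$$

Zero-dimensional means having a base of clopen sets; zero-dimensional Hausdorff spaces are Tychonoff, hence regular. For $\kappa=\omega$ all four invariants in (1) equal $\omega$, so the right side of (1) is $\omega^\omega=2^\omega<|X|$. Hence (1) fails in ZFC, even for zero-dimensional Hausdorff spaces with all four invariants countable. For general $\kappa$ the right side is at most $\kappa^\kappa=2^\kappa<|X|$. Theorem 1 also refutes the formally weaker bound $|X|\le2^{\pi\chi(X)\,t(X)\,\psi(X)\,wL_c(X)}$, at every level $\kappa$.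

**Proposition 2.** *For regular $X$, $|X|\le \pi\chi(X)^{\mathrm{ot}(X)\psi(X)L(X)}$.*

So it is exactly the weakening of $L$ to $wL_c$ that destroys the bound. We begin with Proposition 2, because trying to adapt its proof shows what a counterexample must look like.

## 3. Closing off under $\pi$-bases, and where $wL_c$ is too weak

**Proof of Proposition 2.** Let $\kappa=\mathrm{ot}(X)\psi(X)L(X)$ and $\mu=\pi\chi(X)^\kappa$. Then $\mu^\kappa=\mu\ge2^\kappa\ge\kappa^+$. For each $x$ fix a local $\pi$-base $\mathcal B_x$ with $|\mathcal B_x|\le\pi\chi(X)$. Also fix open sets $V_i(x)\ni x$ $(i<\kappa)$ with $\bigcap_{i<\kappa}\overline{V_i(x)}=\{x\}$: take $\kappa$ open sets with intersection $\{x\}$ and, by regularity, shrink each to an open neighborhood of $x$ whose closure lies inside it.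

**Step 1: build a set $A$ of size $\le\mu$ closed under two operations.** We construct increasing sets $A_\alpha\subset X$ for $\alpha<\kappa^+$ with $|A_\alpha|\le\mu$, starting with one point and taking unions at limits. Put $\mathcal B_\alpha=\bigcup_{x\in A_\alpha}\mathcal B_x$ and require:

1. if $\mathcal W_i\subset\mathcal B_\alpha$ and $|\mathcal W_i|\le\kappa$ for $i<\kappa$, and $\bigcap_{i<\kappa}\overline{\bigcup\mathcal W_i}=\{y\}$, then $y\in A_{\alpha+1}$;
2. if $\mathcal V\subset\{V_i(x):x\in A_\alpha,\ i<\kappa\}$, $|\mathcal V|\le\kappa$ and $\bigcup\mathcal V\ne X$, then $A_{\alpha+1}\not\subset\bigcup\mathcal V$.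

Since $|\mathcal B_\alpha|\le\mu$, there are at most $(\mu^\kappa)^\kappa=\mu$ sequences $(\mathcal W_i)_{i<\kappa}$ in requirement 1, each giving at most one $y$. There are at most $\mu^\kappa=\mu$ families in requirement 2, and for each we add one point of $X\setminus\bigcup\mathcal V$. Unions at limits have at most $\kappa^+\cdot\mu=\mu$ points. Let $A=\bigcup_{\alpha<\kappa^+}A_\alpha$ and $\mathcal B=\bigcup_{\alpha<\kappa^+}\mathcal B_\alpha$; then $|A|\le\mu$.

**Step 2: $A$ is closed.** Let $y\in\overline A$ and $i<\kappa$. For each open neighborhood $N$ of $y$, the set $N\cap V_i(y)$ contains a point of $A$, hence a member of the local $\pi$-base of that point, which belongs to $\mathcal B$. Thus $y\in\overline{\bigcup\{B\in\mathcal B:B\subset V_i(y)\}}$. By o-tightness there is $\mathcal W_i\subset\{B\in\mathcal B:B\subset V_i(y)\}$ with $|\mathcal W_i|\le\kappa$ and $y\in\overline{\bigcup\mathcal W_i}\subset\overline{V_i(y)}$. Hence $\bigcap_i\overline{\bigcup\mathcal W_i}=\{y\}$. The families $\mathcal W_i$ have together at most $\kappa$ members, the $\mathcal B_\alpha$ increase, and $\kappa^+$ is regular,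 so all $\mathcal W_i$ lie in one $\mathcal B_\alpha$. By requirement 1, $y\in A_{\alpha+1}\subset A$.

**Step 3: $A=X$.** Suppose $x\notin A$. For each $y\in A$ choose $i(y)$ with $x\notin V_{i(y)}(y)$. As $A$ is closed and $L(X)\le\kappa$, there is $A'\subset A$ with $|A'|\le\kappa$ and
$$A\subset\bigcup_{y\in A'}V_{i(y)}(y)\not\ni x.\tag{2}$$
By regularity of $\kappa^+$, $A'\subset A_\alpha$ for some $\alpha<\kappa^+$. Requirement 2 gives $A_{\alpha+1}\not\subset\bigcup_{y\in A'}V_{i(y)}(y)$, a contradiction. Hence $|X|=|A|\le\mu$. $\qquad\blacksquare$

Now try the same with $wL_c$. Step 2 did not use $L(X)$. In Step 3 we would get only $A\subset\overline{\bigcup_{y\in A'}V_{i(y)}(y)}$, so in requirement 2 we replace $\bigcup\mathcal V$ by $\overline{\bigcup\mathcal V}$. Then we need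
$$x\notin\overline{\bigcup_{y\in A'}V_{i(y)}(y)} .$$
This is where the argument stops. Knowing $x\notin V_{i(y)}(y)$, or even $x\notin\overline{V_{i(y)}(y)}$, for each $y$ separately says nothing about the closure of the union. Regularity does give an open $W\supset A$ with $x\notin\overline W$: take an open $N\ni x$ with $\overline N\cap A=\emptyset$ and put $W=X\setminus\overline N$. If each $y\in A$ had some $V_i(y)\subset W$, we would be done. But the $V_i(y)$ intersect in $\{y\}$ without forming a local base. There are two ways to pay for this step, and they are instructive.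

**Remark 3.** *For regular $X$: (a) $|X|\le2^{\chi(X)\,wL_c(X)}$; (b) $|X|\le\pi\chi(X)^{\psi(X)\,\mathrm{cel}(X)}$.*

(a) Let $\kappa=\chi(X)wL_c(X)$, and let the $V_i(x)$, $i<\kappa$, form a local base at $x$. First, $|\overline B|\le|B|^\kappa\cdot2^\kappa$ for every $B$. For $z\in\overline B$ pick $b_i\in B\cap V_i(z)$ and let $B'=\{b_i:i<\kappa\}$. Then $z\in\overline{B'\cap V_i(z)}$ for each $i$, since for each $j$ some $V_k(z)\subset V_i(z)\cap V_j(z)$ and $b_k\in B'\cap V_i(z)\cap V_j(z)$. So $\bigcap_i\overline{B'\cap V_i(z)}=\{z\}$, and $z$ is determined by a $\kappa$-sequence of subsets of $B$ of size $\le\kappa$. Now build increasing $A_\alpha$ $(\alpha<\kappa^+)$ of size $\le2^\kappa$, with unions at limits and $\overline{A_\alpha}\subset A_{\alpha+1}$, such that whenever $\mathcal V\subset\{V_i(x):x\in A_\alpha,\,i<\kappa\}$, $|\mathcal V|\le\kappa$ and $\overline{\bigcup\mathcal V}\ne X$, we have $A_{\alpha+1}\not\subset\overline{\bigcup\mathcal V}$. The union $A$ is closed: a point of $\overline A$ is in the closure of $\le\kappa$ points of $A$, which lie in one $A_\alpha$. If $x\notin A$, take $W$ as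 above and $V_{i(y)}(y)\subset W$ for $y\in A$. By $wL_c(X)\le\kappa$, $A\subset\overline{\bigcup_{y\in A'}V_{i(y)}(y)}\subset\overline W\not\ni x$ with $|A'|\le\kappa$, and $A'$ lies in one $A_\alpha$, a contradiction.

(b) Let $\kappa=\psi(X)\,\mathrm{cel}(X)$, so $\mathrm{ot}(X)\le\kappa$ by Fact A. Repeat the proof of Proposition 2 with requirement 2 replaced by: if $\mathcal V\subset\mathcal B_\alpha$, $|\mathcal V|\le\kappa$ and $\overline{\bigcup\mathcal V}\ne X$, then $A_{\alpha+1}\not\subset\overline{\bigcup\mathcal V}$. As before, $A$ is closed. If $x\notin A$, take $W$ as above. Every neighborhood of a point $y\in A$ contains, inside $W$, a member of $\mathcal B_y$; so $A\subset\overline{\bigcup\{B\in\mathcal B:B\subset W\}}$. By Fact A there is a subfamily $\mathcal V$ of size $\le\kappa$ with $A\subset\overline{\bigcup\mathcal V}\subset\overline W\not\ni x$. Since $\mathcal V\subset\mathcal B_\alpha$ for some $\alpha$, this is a contradiction.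

Consequently a space as in Theorem 1 must have $L(X)$, $\chi(X)$ and $\mathrm{cel}(X)$ all greater than $\kappa$.

## 4. Splitting the point at infinity of $S^*\times C$

Large cellularity suggests taking a set $S$ with $|S|>2^\kappa$ and giving each $s\in S$ its own open piece $\{s\}\times(\text{a set of size }\kappa)$.

Fix $\kappa$. Let
$$C=\{c\in{}^\omega\kappa: c(r)\ne0\text{ for only finitely many }r\},$$
so $|C|=\kappa$. For a finite sequence $u$ of elements of $\kappa$ let $[u]=\{d\in C:u\subset d\}$. These at most $\kappa$ sets are non-empty (continue $u$ by zeros). They form a base of clopen sets for a Hausdorff topology on $C$, and the sets $[c{\restriction}r]$, $r<\omega$, form a local base at $c$.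

The product $S^*\times C$ is almost a counterexample. It is a union of $\kappa$ compact sets $S^*\times\{c\}$, so $wL_c\le L\le\kappa$. Its only fault is at the points $(\infty,c)$: since $\psi(S^*)=|S|$, we have $\psi(S^*\times C)\ge|S|$. So we want to split each point $(\infty,c)$ into many points $\langle b,c\rangle$, each of countable pseudocharacter. The splitting must not destroy $wL_c\le\kappa$, so we ask for two things.

* Every infinite set of $s$'s must still accumulate at some $b$. The tree in Section 5 provides this.
* Any family of neighborhoods of split points must contain $\le\kappa$ members whose union is dense in the union of the family, although there may be $2^\kappa$ split points. The space $Y$ in Section 6 provides this.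

## 5. The tree space $\Lambda$

**Step 1: choose the height of the tree.** The purpose is to have more than $2^\kappa$ branches but at most $2^\kappa$ nodes. Let $\theta$ be the least cardinal with $2^\theta>2^\kappa$. Then $\kappa<\theta\le2^\kappa$, and $|{}^\eta2|\le2^\kappa$ for all ordinals $\eta<\theta$. Moreover $\mathrm{cf}(\theta)>\kappa$: otherwise $\theta$ would be the supremum of at most $\kappa$ cardinals $\theta_i<\theta$, and
$$2^\theta\le\prod_i2^{\theta_i}\le(2^\kappa)^\kappa=2^\kappa .$$
For example, if $\kappa=\omega$ and $2^{\omega_1}>2^\omega$, then $\theta=\omega_1$.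

**Step 2: define $\Lambda$.** Put
$$\Gamma=\bigcup_{\eta<\theta}{}^{\eta+1}2,\qquad T_0=\bigcup\{{}^\eta2:\eta<\theta\text{ limit},\ \mathrm{cf}(\eta)=\omega\},\qquad S_0={}^\theta2,\qquad \Lambda=T_0\cup S_0 .$$
Then $|\Gamma|\le2^\kappa$, $|T_0|\le2^\kappa$ and $|S_0|=2^\theta>2^\kappa$. The nodes in $T_0$ will be the split points, the branches in $S_0$ will index the open pieces, and the nodes of successor length in $\Gamma$ are used only as coordinates.

Define $i:\Lambda\to2^\Gamma$ by $i(x)(\sigma)=1$ iff $\sigma\subset x$. This map is injective. If $x(\xi)\ne y(\xi)$ for some $\xi$, then $\sigma=x{\restriction}(\xi+1)\in\Gamma$ distinguishes $x$ and $y$. If $x\subsetneq y$, then $x\in T_0$, and $\sigma=y{\restriction}(\mathrm{dom}\,x+1)\in\Gamma$ distinguishes them. Give $\Lambda$ the topology that makes $i$ an embedding. Thus basic open sets are given by finitely many conditions "$\sigma\subset x$" and "$\tau\not\subset x$" with $\sigma,\tau\in\Gamma$.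

**Step 3: small neighborhoods of nodes.** For each limit $\eta<\theta$ of cofinality $\omega$, fix a strictly increasing sequence $(\eta_n)_{n<\omega}$ cofinal in $\eta$. For $b\in T_0$ with $\mathrm{dom}\,b=\eta$ let
$$O_n(b)=\{x\in\Lambda:\ b{\restriction}(\eta_n+1)\subset x,\ b^\frown0\not\subset x,\ b^\frown1\not\subset x\}.$$
In words: $x$ follows $b$ past $\eta_n$, but does not properly extend $b$. These sets contain $b$ and decrease with $n$. They are open, since $O_n(b)=i^{-1}(V_n(b))$ for the open set
$$V_n(b)=\{v\in2^\Gamma: v(b{\restriction}(\eta_n+1))=1,\ v(b^\frown0)=v(b^\frown1)=0\}.\tag{3}$$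

**Lemma 4.** *For $b\in T_0$, $\{O_n(b):n<\omega\}$ is a local base at $b$ in $\Lambda$, and $\bigcap_nO_n(b)=\{b\}$.*

*Proof.* Let $\eta=\mathrm{dom}\,b$. If $x\in\bigcap_nO_n(b)$, then $b\subset x$. If also $\mathrm{dom}\,x>\eta$, then $b^\frown x(\eta)\subset x$, which is forbidden. So $x=b$.

Consider a basic neighborhood of $b$, given by finitely many conditions $\sigma\subset x$ (with $\sigma\subset b$) and $\tau\not\subset x$ (with $\tau\not\subset b$). Each $\sigma$ has successor length $\le\eta$, and $\eta$ is a limit, so the length is $<\eta$; every $x\in O_n(b)$ extends $\sigma$ once $\eta_n+1\ge\mathrm{dom}\,\sigma$. Each $\tau$ is of one of two kinds. If $\tau(\xi)\ne b(\xi)$ for some $\xi<\eta$, then $\tau\not\subset x$ for every $x\in O_n(b)$ once $\eta_n\ge\xi$. Otherwise $\tau$ properly extends $b$, so $\tau\supset b^\frown\varepsilon$ for some $\varepsilon\in\{0,1\}$, and $\tau\not\subset x$ for every $x\in O_n(b)$ and every $n$. So for $n$ large, $O_n(b)$ lies in the given neighborhood. $\square$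

**Lemma 5.** *For every infinite $E\subset S_0$ there is $b\in T_0$ such that every neighborhood of $b$ in $\Lambda$ contains infinitely many points of $E$.*

*Example.* Let $s_m\in{}^\theta2$ take the value $1$ exactly at $m$, for $m<\omega$, and let $b\in{}^\omega2$ be constantly $0$. Then $s_m\in O_n(b)$ iff $m>\omega_n^{\circ}$, where $\omega_n^{\circ}$ is the $n$-th term of the sequence fixed for $\eta=\omega$. So the $s_m$ converge to $b$. The branch constantly $0$ extends $b^\frown0$ and lies in no $O_n(b)$.

*Proof.* We may assume that $E$ is countable. Write $E{\restriction}\eta=\{x{\restriction}\eta:x\in E\}$ and let $\eta\le\theta$ be least such that $E{\restriction}\eta$ is infinite; $\eta$ exists because $E{\restriction}\theta=E$. Since $|E{\restriction}0|=1$ and $|E{\restriction}(\zeta+1)|\le2|E{\restriction}\zeta|$, $\eta$ is a limit ordinal.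

We claim $\mathrm{cf}(\eta)=\omega$. For each pair of distinct members of the countable set $E{\restriction}\eta$ take the first place where they differ. These are countably many ordinals below $\eta$. If they were all below some $\zeta<\eta$, distinct members of $E{\restriction}\eta$ would have distinct restrictions to $\zeta$, and $E{\restriction}\zeta$ would be infinite, against the choice of $\eta$. So they are cofinal in $\eta$, and $\mathrm{cf}(\eta)=\omega$. Since $\mathrm{cf}(\theta)>\kappa\ge\omega$, we get $\eta<\theta$.

Let $(\eta_n)$ be the sequence fixed for $\eta$. Each $E{\restriction}(\eta_n+1)$ is finite, because $\eta_n+1<\eta$. By the pigeonhole principle, applied inductively, there are $\sigma_0\subset\sigma_1\subset\cdots$ with $\sigma_n\in{}^{\eta_n+1}2$, each extended by infinitely many elements of $E{\restriction}\eta$. Let $b=\bigcup_n\sigma_n\in{}^\eta2\subset T_0$.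

Fix $n$. There are infinitely many $e\in E{\restriction}\eta$ with $e\supset b{\restriction}(\eta_n+1)$ and $e\ne b$. Each is $x{\restriction}\eta$ for some $x\in E$, with distinct $x$ for distinct $e$. Since $x{\restriction}\eta\ne b$, $x$ extends neither $b^\frown0$ nor $b^\frown1$, so $x\in O_n(b)$. Thus every $O_n(b)$ contains infinitely many points of $E$, and Lemma 4 finishes the proof. $\square$

*Why $\Lambda$ alone does not suffice.* Let $\Lambda'$ be $\Lambda$ with the points of $S_0$ made isolated, i.e. the subspace $\{(a(x),i(x)):x\in\Lambda\}$ of $S_0^*\times2^\Gamma$, where $a(s)=s$ for $s\in S_0$ and $a(b)=\infty$ for $b\in T_0$. At $b\in T_0$ the sets $O_n(b)\setminus F$, with $F\subset S_0$ finite, form a local base. Each of them contains some $O_m(b)$, because $\bigcap_mO_m(b)=\{b\}$ and $F$ is finite. So $\chi(\Lambda')=\omega$ while $|\Lambda'|=2^\theta>2^\kappa$, and Remark 3(a) forces $wL_c(\Lambda')>\kappa$. The branches are not to blame: if $\mathcal U$ covers a closed $H\subset\Lambda'$ and $\mathcal V\subset\mathcal U$ covers $H\cap T_0$, then $H\setminus\bigcup\mathcal V$ is finite, since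 an infinite subset of $S_0$ contained in this closed set would accumulate, by Lemma 5, at a node in it. (Removing finitely many points from a neighborhood still leaves infinitely many points of that set.) What is missing is a way to handle the nodes, of which there may be more than $\kappa$.

## 6. $\kappa$ copies of $\Lambda$ with dense columns: the space $Y$

We place a copy $e_c(\Lambda)$ of $\Lambda$ over each $c\in C$, so that every column $\{e_d(x):d\in C\}$ is dense and there is a $\pi$-base of size $\kappa$. The device is to color the other points of $C$, as seen from $c$, by points of a small dense subset of $2^\Gamma$.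

*Toy version.* Let $\kappa=\omega$ and replace $\Lambda$ by $\{0,1\}$. Suppose that for each $c$ we have a coloring $f_c:C\setminus\{c\}\to\{0,1\}$ that is constant on small enough neighborhoods of each $j\ne c$ and takes both colors on a non-empty open set of points inside each $[c{\restriction}r]$. Put two points $e_c(0),e_c(1)$ over each $c$. Let a neighborhood of $e_c(\varepsilon)$ consist of $e_c(\varepsilon)$ and both points over each $d\in[c{\restriction}r]\setminus\{c\}$ with $f_c(d)=\varepsilon$. The two points over $c$ have disjoint neighborhoods, yet each column $\{e_d(0):d\in C\}$, $\{e_d(1):d\in C\}$ meets every such neighborhood. Now for the real construction.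

**Step 1: the colorings $f_c$.** Since $|\Gamma|\le2^\kappa$, Fact B gives a dense set $\{y_\nu:\nu<\kappa\}$ in $2^\Gamma$ (repetitions allowed). For each $\gamma<\kappa$ fix a bijection $h_\gamma:\kappa\setminus\{\gamma\}\to\kappa$. For $c\ne d$ in $C$ let $r(c,d)=\min\{r:c(r)\ne d(r)\}$ and
$$f_c(d)=y_\nu,\qquad \nu=h_{c(r)}(d(r)),\quad r=r(c,d).$$
So the color of $d$ as seen from $c$ depends only on where and how $d$ first leaves $c$, and at each level $r$ all colors $y_\nu$ occur. For example, if $\kappa=\omega$ and $h_\gamma(\delta)=\delta$ for $\delta<\gamma$, $h_\gamma(\delta)=\delta-1$ for $\delta>\gamma$, and if $c=(0,0,0,\dots)$ and $d=(0,0,5,\dots)$, then $r(c,d)=2$ and $f_c(d)=y_4$.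

**Step 2: the space.** Let $Z=C\times(2^\Gamma)^C$. For $c\in C$ and $x\in\Lambda$ put
$$e_c(x)=(c,w)\in Z,\qquad w_c=i(x),\qquad w_j=f_j(c)\ \text{ for } j\ne c.$$
Only the coordinate $w_c$ depends on $x$. So $e_c:\Lambda\to Z$ is an embedding, and the first coordinate shows that images for different $c$ are disjoint. Let
$$Y=\bigcup_{c\in C}e_c(\Lambda),\qquad Y_B=\{e_d(x):d\in B,\ x\in\Lambda\}\ (B\subset C),\qquad D_x=\{e_d(x):d\in C\}\ (x\in\Lambda),$$
with $Y$ carrying the subspace topology. For $c\in C$, $V\subset2^\Gamma$ open and $r<\omega$ put
$$N_c(V,r)=\{(d,w)\in Y:\ d\in[c{\restriction}r],\ w_c\in V\},$$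
an open set. Reading off the coordinate $w_c$ of $e_d(x)$ we get
$$e_d(x)\in N_c(V,r)\iff d\in[c{\restriction}r]\ \text{and}\ \begin{cases} i(x)\in V & \text{if } d=c,\\ f_c(d)\in V & \text{if } d\ne c.\end{cases}\tag{4}$$
For $d\ne c$, membership does not depend on $x$: the set contains all of $e_d(\Lambda)$ or none of it.

**Lemma 6.** *For $c\in C$ and $x\in\Lambda$ the sets $N_c(V,r)$, with $V\ni i(x)$ open and $r<\omega$, form a local base at $e_c(x)$ in $Y$.*

*Proof.* They are open and contain $e_c(x)$. Consider a basic neighborhood
$$\{(d,w)\in Y:d\in[c{\restriction}r_0],\ w_j\in V_j\ (j\in J)\}$$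
of $e_c(x)$ with $J$ finite; we may assume $c\in J$. Choose $r\ge r_0$ with $r>r(j,c)$ for all $j\in J\setminus\{c\}$. Let $d\in[c{\restriction}r]$ and $j\in J\setminus\{c\}$. Then $d$ agrees with $c$ up to and including the coordinate $r(j,c)$, so $d\ne j$, $r(j,d)=r(j,c)$, and $d,c$ have the same value there. Hence the $j$-th coordinate of any $e_d(x')$ is $f_j(d)=f_j(c)$, which is the $j$-th coordinate of $e_c(x)$ and so lies in $V_j$. Therefore $N_c(V_c,r)$ is contained in the given neighborhood. $\square$

**Lemma 7.** *$\{Y_{[c{\restriction}r]}:c\in C,\ r<\omega\}$ is a $\pi$-base of $Y$ of size $\le\kappa$, and each $D_x$ $(x\in\Lambda)$ is dense in $Y$.*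

*Proof.* Each $Y_{[c{\restriction}r]}$ is open (a condition on the first coordinate) and non-empty, and there are at most $\kappa$ of them. A non-empty open set contains, by Lemma 6, some $N_c(V,r)$ with $V\ne\emptyset$ open. Pick $\nu$ with $y_\nu\in V$ and let $\gamma=h_{c(r)}^{-1}(\nu)$, so $\gamma\ne c(r)$. Every $d\in C$ extending $u=(c{\restriction}r)^\frown\gamma$ has $r(c,d)=r$ and $f_c(d)=y_\nu\in V$. By (4), $Y_{[u]}\subset N_c(V,r)$. Since $u=c'{\restriction}(r+1)$ for some $c'\in C$, the set $Y_{[u]}$ belongs to our family. Finally $D_x$ meets every $Y_{[c{\restriction}r]}$, namely in $e_c(x)$. $\square$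

**Lemma 8.** *Every family $\mathcal G$ of open subsets of $Y$ has a subfamily $\mathcal G'$ with $|\mathcal G'|\le\kappa$ and $\bigcup\mathcal G\subset\overline{\bigcup\mathcal G'}$.*

*Proof.* For each member $P$ of the $\pi$-base of Lemma 7 that lies inside some element of $\mathcal G$, choose one such element; let $\mathcal G'$ be the set of chosen elements. If $y\in G\in\mathcal G$ and $N$ is an open neighborhood of $y$, then $N\cap G$ contains some $P$. Since $P\subset G$, a set $G'\supset P$ was chosen, and $N$ meets $G'$. $\square$

## 7. Isolating the columns over $S_0$: the space $X$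

Let $a:\Lambda\to S_0^*$ be given by $a(s)=s$ for $s\in S_0$ and $a(b)=\infty$ for $b\in T_0$. Put
$$\langle x,c\rangle=(a(x),e_c(x)),\qquad X=\{\langle x,c\rangle:x\in\Lambda,\ c\in C\}\subset S_0^*\times Y,$$
with the subspace topology. As a subspace of $S_0^*\times C\times(2^\Gamma)^C$, $X$ is zero-dimensional and Hausdorff. The map $(x,c)\mapsto\langle x,c\rangle$ is injective, so $|X|=2^\theta\cdot\kappa=2^\theta>2^\kappa$.

The following facts about neighborhoods are all we need.

* For $s\in S_0$, $X\cap(\{s\}\times Y)=\{s\}\times D_s$ is open in $X$, has size $\le\kappa$, and is dense in $\{s\}\times Y$ by Lemma 7. Neighborhoods of $\langle s,c\rangle$ of the form $X\cap(\{s\}\times U)$, with $U\ni e_c(s)$ open in $Y$, form a local base.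
* For $b\in T_0$, the sets $X\cap((S_0^*\setminus F)\times U)$, with $F\subset S_0$ finite and $U\ni e_c(b)$ open in $Y$, form a local base at $\langle b,c\rangle$. By Lemma 6 it suffices to take $U=N_c(V,r)$, which gives the sets
$$\{\langle x,d\rangle:\ x\notin F,\ e_d(x)\in N_c(V,r)\},\qquad V\ni i(b)\text{ open},\ r<\omega.\tag{5}$$

**Step 1: $\psi(X)=\omega$.** For $s\in S_0$, the open sets $X\cap(\{s\}\times Y_{[c{\restriction}r]})$, $r<\omega$, intersect in $\{\langle s,c\rangle\}$: a point $\langle x,d\rangle$ in all of them has $x=s$ and $d\in\bigcap_r[c{\restriction}r]=\{c\}$. For $b\in T_0$, use the open sets $X\cap(S_0^*\times N_c(V_n(b),n))$, $n<\omega$, with $V_n(b)$ from (3). They contain $\langle b,c\rangle$. If $\langle x,d\rangle$ is in all of them, then $d\in\bigcap_n[c{\restriction}n]$, so $d=c$. By (4), $i(x)\in V_n(b)$ for all $n$, so $x\in\bigcap_nO_n(b)=\{b\}$ by Lemma 4.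

**Step 2: $\pi\chi(X)\le\kappa$.** Let $P$ range over the $\pi$-base of Lemma 7. The sets $X\cap(\{s\}\times P)$ are open, and non-empty since $D_s$ is dense. For fixed $s\in S_0$ they form a local $\pi$-base at every $\langle s,c\rangle$. For $b\in T_0$, fix a countably infinite $S_1\subset S_0$ and use the sets $X\cap(\{s\}\times P)$ with $s\in S_1$; there are at most $\kappa$ of them. A neighborhood $X\cap((S_0^*\setminus F)\times U)$ of $\langle b,c\rangle$ contains the one with any $s\in S_1\setminus F$ and any $P\subset U$.

**Step 3: $t(X)\le\kappa$, hence $\mathrm{ot}(X)\le t(X)\le\kappa$.** Let $p\in\overline M$. If $p=\langle s,c\rangle$ with $s\in S_0$, then $M\cap(\{s\}\times D_s)$ has size $\le\kappa$ and has $p$ in its closure, because $\{s\}\times D_s$ is an open neighborhood of $p$.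

Let $p=\langle b,c\rangle$ with $b\in T_0$. For $d\in C$ put $M_d=\{x\in\Lambda:\langle x,d\rangle\in M\}$. Then $p$ is in the closure of $\{\langle x,c\rangle:x\in M_c\}$ or of $\{\langle x,d\rangle:d\ne c,\ x\in M_d\}$.

*First case: $p$ is in the closure of $\{\langle x,c\rangle:x\in M_c\}$.* For each $n$ let $E_n\subset M_c\cap O_n(b)$ be countable, infinite if $M_c\cap O_n(b)$ is infinite, and equal to it if it is finite. For every finite $F\subset S_0$, the neighborhood (5) with $V=V_n(b)$ shows $(M_c\cap O_n(b))\setminus F\ne\emptyset$, hence $E_n\setminus F\ne\emptyset$. Now take any neighborhood (5) of $p$. By Lemma 4, $O_n(b)\subset i^{-1}(V)$ for some $n$. For $x\in E_n\setminus F$, the point $\langle x,c\rangle$ lies in the neighborhood by (4). So $p$ is in the closure of the countable set $\{\langle x,c\rangle:x\in\bigcup_nE_n\}\subset M$.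

*Second case: $p$ is in the closure of $\{\langle x,d\rangle:d\ne c,\ x\in M_d\}$.* For $d\ne c$ choose a countable $M_d'\subset M_d$, infinite if $M_d$ is infinite, and $M_d'=M_d$ if $M_d$ is finite. Take a neighborhood (5). By (4), for $d\ne c$ the point $\langle x,d\rangle$ lies in it iff $x\notin F$ and $d$ satisfies a condition independent of $x$. Some $d\ne c$ satisfying that condition has $M_d\setminus F\ne\emptyset$, and then $M_d'\setminus F\ne\emptyset$ too. So $p$ is in the closure of $\{\langle x,d\rangle:d\ne c,\ x\in M_d'\}\subset M$, a set of size $\le\kappa$.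

The inequality $\mathrm{ot}(X)\le t(X)$ was shown in Section 1.

## 8. Weak covers of closed sets: $wL_c(X)\le\kappa$

Let $H\subset X$ be closed and let $\mathcal U$ be a family of open sets covering $H$. Let $T=\{\langle b,c\rangle:b\in T_0,\ c\in C\}$.

**Step 1: choose $\kappa$ members of $\mathcal U$ using only the points of $H\cap T$.** For each $p=\langle b,c\rangle\in H\cap T$ choose $W_p\in\mathcal U$, a finite $F_p\subset S_0$ and an open $U_p\subset Y$ with
$$e_c(b)\in U_p,\qquad X\cap\bigl((S_0^*\setminus F_p)\times U_p\bigr)\subset W_p .$$
Lemma 8, applied to $\{U_p:p\in H\cap T\}$, gives $K\subset H\cap T$ with $|K|\le\kappa$ and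
$$\bigcup_{p\in H\cap T}U_p\subset\overline{\bigcup_{p\in K}U_p}\qquad(\text{closure in }Y).\tag{6}$$
Let $Q=\bigcup_{p\in K}F_p$, so $|Q|\le\kappa$, and let $G=\bigcup_{p\in K}W_p$.

**Step 2: $H\cap T\subset\overline G$.** This is where dense columns replace an honest cover. Let $p=\langle b,c\rangle\in H\cap T$, and let $X\cap((S_0^*\setminus F)\times U)$ be a neighborhood of $p$ with $F\subset S_0$ finite and $U\ni e_c(b)$ open. Since $U\cap U_p$ is a non-empty open set, (6) gives $p'\in K$ with $U\cap U_{p'}\ne\emptyset$. Pick $s\in S_0\setminus(F\cup F_{p'})$. As $D_s$ is dense in $Y$, some $e_d(s)\in U\cap U_{p'}$. Then $\langle s,d\rangle=(s,e_d(s))$ lies in the neighborhood, and $\langle s,d\rangle\in W_{p'}\subset G$.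

**Step 3: few branches are left over.** Let
$$R=\{s\in S_0:\ \langle s,c\rangle\in H\setminus\overline G\text{ for some }c\in C\}.$$
We show $|R|\le\kappa$, using Lemma 5. Suppose $|R|>\kappa$. Then $|R\setminus Q|>\kappa$. For each $s\in R\setminus Q$ pick $c_s\in C$ with $\langle s,c_s\rangle\in H\setminus\overline G$. Since $|C|=\kappa$, the sets $\{s:c_s=c\}$ cannot all be finite. So there are $c\in C$ and an infinite $E\subset R\setminus Q$ with $\langle s,c\rangle\in H\setminus\overline G$ for all $s\in E$.

Take $b\in T_0$ from Lemma 5 for $E$, and put $p=\langle b,c\rangle$. Given a neighborhood $X\cap((S_0^*\setminus F)\times U)$ of $p$, the set $e_c^{-1}(U)$ is a neighborhood of $b$ in $\Lambda$. So it contains infinitely many points of $E$, hence some $s\in E\setminus F$, and then $\langle s,c\rangle$ is in the given neighborhood. Thus $p\in\overline{\{\langle s,c\rangle:s\in E\}}\subset H$, i.e. $p\in H\cap T$. In particular $U_p$ is defined, and $e_c^{-1}(U_p)$ is a neighborhood of $b$, so there is $s\in E$ with $e_c(s)\in U_p$.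

We show $\langle s,c\rangle\in\overline G$, contradicting the choice of $E$. Take a neighborhood $X\cap(\{s\}\times U)$ of $\langle s,c\rangle$ with $U$ open and $e_c(s)\in U\subset U_p$. By (6) there is $p'\in K$ with $U\cap U_{p'}\ne\emptyset$, and by density of $D_s$ some $e_d(s)\in U\cap U_{p'}$. Since $s\notin Q\supset F_{p'}$, we get $\langle s,d\rangle\in W_{p'}\subset G$, and $\langle s,d\rangle$ is in the neighborhood. Hence $\langle s,c\rangle\in\overline G$, a contradiction.

**Step 4: finish the cover.** The set $\{\langle s,c\rangle\in H:s\in R,\ c\in C\}$ has size at most $\kappa\cdot\kappa=\kappa$, so it is covered by some $\mathcal V_1\subset\mathcal U$ with $|\mathcal V_1|\le\kappa$. Put $\mathcal V=\{W_p:p\in K\}\cup\mathcal V_1$. Then $\mathcal V\subset\mathcal U$ and $|\mathcal V|\le\kappa$. A point of $H\cap T$ is in $\overline G$ by Step 2. A point $\langle s,c\rangle\in H$ with $s\in S_0$ is either in $\overline G$, or has $s\in R$ and is covered by $\mathcal V_1$. So $H\subset\overline{\bigcup\mathcal V}$, and $wL_c(X)\le\kappa$.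

Together with Section 7 this proves Theorem 1, and with $\kappa=\omega$ the inequality (1) fails for a zero-dimensional Hausdorff space. $\qquad\blacksquare$
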